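# Covering a compact space by discrete sets: $dis(X)$ against $\Delta(X)$

All spaces are Hausdorff. A subset $D$ of a space $X$ is called *discrete* if its subspace topology is discrete, that is, if every $p\in D$ has an open $U\subseteq X$ with $U\cap D=\{p\}$. A discrete set need not be closed.

## 1. The Cantor tree with a point at infinity needs three discrete sets

Take all finite $0$–$1$ sequences together with all infinite ones:
$$T={}^{<\omega}2\cup{}^{\omega}2 ,$$
ordered by end-extension. Make every finite sequence isolated, and give a branch $t\in{}^\omega2$ the basic neighborhoods $\{t\}\cup\{t\restriction n:n\ge k\}$, $k<\omega$. Two different branches disagree at some place $n$, and their tails beyond $n$ are disjoint, so $T$ is Hausdorff. For $t\in T$ put $[\emptyset,t]=\{u\in T:u\le t\}$. This set is open, and it is finite or a convergent sequence with its limit, so it is compact. Hence $T$ is locally compact. It is not compact: the sets $[\emptyset,t]$ cover $T$, and $m$ of them contain at most $m$ of the $2^n$ nodes of length $n$.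

Let $E=T\cup\{\infty\}$ be the one-point compactification. Every compact subset of $T$ lies in a finite union of the compact open sets $[\emptyset,t]$, so the sets
$$E\setminus\big([\emptyset,t_1]\cup\dots\cup[\emptyset,t_m]\big)$$
form a neighborhood base at $\infty$.

How many discrete sets are needed to cover $E$? Three suffice: the set ${}^{<\omega}2$ of isolated points, the set ${}^\omega2$ of branches (discrete because $[\emptyset,t]\cap{}^\omega2=\{t\}$), and $\{\infty\}$. Two do not suffice. Suppose $E=D_1\cup D_2$ with both sets discrete and $\infty\in D_1$. Then some neighborhood $E\setminus([\emptyset,t_1]\cup\dots\cup[\emptyset,t_m])$ of $\infty$ meets $D_1$ only in $\infty$, so all its other points are in $D_2$. Choose a branch $t$ different from $t_1,\dots,t_m$. Then $t$, and all $t\restriction n$ with $n$ large, lie outside $[\emptyset,t_1]\cup\dots\cup[\emptyset,t_m]$, hence in $D_2$. But $t\restriction n\to t$, so $D_2$ is not discrete.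

So $E$ is a compact space with $\mathfrak c=2^\omega$ points that splits into three discrete pieces. Compare it with the Cantor set $2^\omega$, which also has $\mathfrak c$ points. It is second countable, so its discrete subsets are countable. If $\nu$ of them cover it, then $\mathfrak c\le\nu\cdot\omega$, so $\nu\ge\mathfrak c$.

There is an evident reason for the contrast. The space $E$ has isolated points, so it has very small open sets, while in the Cantor set every nonempty open set has $\mathfrak c$ points. This suggests comparing the number of discrete sets with the size of the *smallest* nonempty open set, and not with $|X|$.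

## 2. $dis(X)$, $\Delta(X)$, and spaces of constant character

**Definition.** For a space $X$, $dis(X)$ is the least number of discrete subspaces required to cover $X$. For nonempty $X$, the *dispersion character* $\Delta(X)$ is the least cardinality of a nonempty open subset of $X$.

The Cantor tree space has $dis(E)=3$ and $\Delta(E)=1$. The Cantor set has $dis(2^\omega)=\Delta(2^\omega)=\mathfrak c$. If $Y\subseteq X$, then $dis(Y)\le dis(X)$, because the trace on $Y$ of a discrete set is discrete.

We also use the usual cardinal functions. The *character* $\chi(x,X)$ is the least size of a neighborhood base at $x$; it is finite exactly when $x$ is isolated. The *density* $d(X)$ is the least size of a dense set, and the *weight* $w(X)$ the least size of a base. A space is *crowded* if it has no isolated points. Finally $2^{<\kappa}=\sup\{2^\tau:\tau<\kappa\}$, where $\tau$ runs over cardinals. For instance $2^{<\omega}=\omega$, $2^{<\omega_1}=\mathfrak c$ and $2^{<\omega_2}=2^{\omega_1}$. We work in ZFC unless GCH or CH is mentioned.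

The question, which comes from Santi Spadaro, "Covering by discrete and closed discrete sets", arXiv:0809.1872 (2008), is this: **does $dis(X)\ge\Delta(X)$ hold for every nonempty compact space $X$?**

Two known results point towards a positive answer. Let $\kappa$ be an infinite cardinal and $X$ a compact space with $\chi(x,X)\ge\kappa$ for every $x\in X$. Then $dis(X)\ge2^\kappa$, by a theorem of Juhász and Szentmiklóssy, and also $\Delta(X)\ge2^\kappa$. So both numbers have the same lower bound. The sensible first attempt is to let $\kappa$ be the smallest character and look for an open set with at most $2^\kappa$ points. Arhangel'skii's theorem says that a compact space whose points all have character at most $\kappa$ ($\kappa$ infinite) has at most $2^\kappa$ points. This gives the following.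

**Proposition 1.** Let $X$ be nonempty and compact, and let $\kappa=\min\{\chi(x,X):x\in X\}$. If some nonempty open $U$ satisfies $\chi(x,X)=\kappa$ for all $x\in U$, then $dis(X)\ge\Delta(X)$.

*Proof.* If $\kappa$ is finite, $X$ has an isolated point and $\Delta(X)=1\le dis(X)$. Let $\kappa$ be infinite. Choose a nonempty open $W$ with $\overline W\subseteq U$. The points of the compact space $\overline W$ have character at most $\kappa$ in $\overline W$, so $|\overline W|\le2^\kappa$. Hence $\Delta(X)\le|W|\le2^\kappa\le dis(X)$, the last step by the Juhász–Szentmiklóssy theorem. $\square$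

The argument stops when there is no such $U$, that is, when the points whose character exceeds the minimum are dense. Then Arhangel'skii's theorem has nothing to be applied to. A counterexample must therefore have points of large character in every nonempty open set, and yet some points of small character. We shall build one.

## 3. Discrete covers of $D^\omega$, and why $E^\omega$ is too rich

We have a compact $E$ with small $dis$ and many points; its one defect is the isolated points. The quickest way to remove them is to pass to $E^\omega$. To see what this costs, we need a lower bound for $dis$ of a countable power.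

**Lemma 1.** Let $D$ be an infinite set with the discrete topology, and give $D^\omega$ the product topology. Then $dis(D^\omega)\ge|D|$.

*Proof.* Suppose $D^\omega=\bigcup_{i<\nu}Z_i$ with each $Z_i$ discrete and $\nu<|D|$. For $s\in D^n$ put $\langle s\rangle=\{x\in D^\omega:x\restriction n=s\}$; the sets $\langle x\restriction n\rangle$, $n<\omega$, form a neighborhood base at $x$. For each $x$ choose $i(x)$ with $x\in Z_{i(x)}$, and $n(x)$ with $\langle x\restriction n(x)\rangle\cap Z_{i(x)}=\{x\}$. For $s\in D^n$ let
$$A_s=\{x\in D^\omega:x\restriction n=s,\ n(x)=n\}.$$
If $x,y\in A_s$ and $i(x)=i(y)=i$, then both lie in $\langle s\rangle\cap Z_i=\{x\}$, so $x=y$. Thus $|A_s|\le\nu<|D|$. Now define $x\in D^\omega$ recursively by choosing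
$$x(n)\in D\setminus\{y(n):y\in A_{x\restriction n}\},$$
which is possible because the removed set has fewer than $|D|$ elements. Then $x\notin A_{x\restriction n}$ for every $n$. But $x\in A_{x\restriction n(x)}$ by the definition of $A_s$, a contradiction. $\square$

Now let $E$ be the Cantor tree space and $R={}^\omega2$ its set of branches, a discrete set of size $\mathfrak c$. The subspace $R^\omega$ of $E^\omega$ carries the product topology of discrete factors, so
$$dis(E^\omega)\ge dis(R^\omega)\ge|R|=\mathfrak c=\mathfrak c^\omega=|E^\omega|\ge\Delta(E^\omega).$$
The power is no counterexample, and the reason is precise: after a coordinate has landed in the large set $R$, later coordinates may land in $R$ again, and Lemma 1 applies to $R$. We should allow a point to continue only from an isolated point of $E$, and stop it the first time it leaves the isolated points. In other words, put a small copy of $E$ in the place of each isolated point, then a copy in the place of each isolated point of the copies, and so on.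

## 4. Planting a compact space at its own isolated points

Let $E$ be a compact space whose set $I$ of isolated points is dense in $E$, and assume that $N=E\setminus I$ is nonempty. The set $N$ is closed in $E$, hence compact. Define
$$X=\Big(\bigcup_{n<\omega}I^n\times N\Big)\cup I^\omega .\tag{1}$$
The points of $X$ are the finite sequences whose last entry is in $N$ and whose other entries are in $I$, and the infinite sequences in $I$. Write $|x|$ for the length of $x$; every $x\in X$ has $|x|\ge1$. For $\sigma\in I^n$ and $O\subseteq E$ open, put
$$B(\sigma,O)=\{x\in X:|x|>n,\ x\restriction n=\sigma,\ x(n)\in O\},\qquad[\sigma]=B(\sigma,E).$$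
An entry in $I$ is never the last one. So if $i\in I$, every $x\in B(\sigma,\{i\})$ has a further entry, and
$$B(\sigma,\{i\})=[\sigma^\frown i].\tag{2}$$

As an example, let $E=\omega+1$, with $I=\omega$ and $N=\{\omega\}$. Then $X$ consists of all finite sequences $(k_0,\dots,k_{n-1},\omega)$ of natural numbers followed by the symbol $\omega$, and all of $\omega^\omega$. The points $(k,\omega)$ converge to $(\omega)$ as $k\to\infty$, since $(k,\omega)\in B(\emptyset,O)$ as soon as $k\in O$.

**Step 1: the sets $B(\sigma,O)$ are a base.** The purpose is to check that they define a topology. We have $X=B(\emptyset,E)$ and $B(\sigma,O)\cap B(\sigma,P)=B(\sigma,O\cap P)$. Let $\sigma$ be a proper initial segment of $\tau$. Every $x\in B(\tau,P)$ extends $\tau$, so $x\restriction|\sigma|=\sigma$ and $x(|\sigma|)=\tau(|\sigma|)$. Hence $B(\sigma,O)\cap B(\tau,P)$ equals $B(\tau,P)$ if $\tau(|\sigma|)\in O$, and is empty otherwise. If $\sigma,\tau$ are incomparable, the intersection is empty. So the family is closed under intersections, up to the empty set, and it covers $X$.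

**Step 2: $X$ is Hausdorff.** The purpose is to separate two points at the first place where they differ. Let $x\ne y$. Neither is a proper initial segment of the other, because a finite member of $X$ ends in $N$ while non-last entries are in $I$. So there is a least $n$ at which both are defined and $x(n)\ne y(n)$. Put $\sigma=x\restriction n=y\restriction n$. Its entries are non-last entries of $x$, so $\sigma\in I^n$. Take disjoint open $O\ni x(n)$ and $P\ni y(n)$ in $E$. Then $B(\sigma,O)$ and $B(\sigma,P)$ are disjoint and contain $x$ and $y$.

**Step 3: $X$ is compact.** The purpose is to show that a cover without finite subcover would leave a whole infinite sequence of uncovered cones, and then to contradict this at the point of $I^\omega$ so obtained. It is enough to treat covers by basic sets. Let $\mathcal G$ be a cover of $X$ by sets $B(\tau,P)$ without a finite subcover. Call $\sigma\in I^{<\omega}$ *bad* if no finite subfamily of $\mathcal G$ covers $[\sigma]$. The empty sequence is bad, since $[\emptyset]=X$.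

*Claim.* If $\sigma$ is bad, then $\sigma^\frown i$ is bad for some $i\in I$.

Let $e\in N$. The point $\sigma^\frown e$ of $X$ lies in some $B(\tau,P)\in\mathcal G$. Then $|\tau|<|\sigma|+1$, so $\tau$ is an initial segment of $\sigma$. If $\tau\ne\sigma$, then $\sigma(|\tau|)\in P$, so $[\sigma]\subseteq B(\tau,P)$, and $\sigma$ would not be bad. So $\tau=\sigma$ and $e\in P$. As $e$ was arbitrary, the open sets $P$ with $B(\sigma,P)\in\mathcal G$ cover $N$. By compactness of $N$, finitely many of them, $P_1,\dots,P_k$, cover $N$. The set $F=E\setminus\bigcup_jP_j$ is closed in $E$, hence compact, and it is contained in $I$, whose points are isolated; so $F$ is finite. If $x\in[\sigma]$, then the entry $x(|\sigma|)$ is in some $P_j$ or in $F$. By (2), $[\sigma]$ is therefore covered by the sets $B(\sigma,P_1),\dots,B(\sigma,P_k)$, which belong to $\mathcal G$, and the finitely many sets $[\sigma^\frown i]$, $i\in F$. If each of the latter were covered by a finite subfamily of $\mathcal G$, so would be $[\sigma]$. Hence some $\sigma^\frown i$ with $i\in F$ is bad. This proves the claim.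

Starting from the empty sequence, the claim yields $x\in I^\omega$ such that every $x\restriction n$ is bad. But $x$ lies in some member of $\mathcal G$, which has the form $B(x\restriction n,P)$ with $x(n)\in P$. Then $[x\restriction(n+1)]\subseteq B(x\restriction n,P)$, so $x\restriction(n+1)$ is not bad. This contradiction shows that $X$ is compact.

**Step 4: the subspace $I^\omega$.** The purpose is to be able to apply Lemma 1 inside $X$. By (2), the trace of $B(\sigma,O)$ on $I^\omega$ is the union of the traces of $[\sigma^\frown i]$ for $i\in O\cap I$. So the sets $[s]\cap I^\omega$, $s\in I^{<\omega}$, form a base of $I^\omega$, and $I^\omega$ carries the product topology of countably many copies of the discrete set $I$.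

## 5. The obstruction $|I^\omega|>|I|$, and Theorem A

Let us plant the Cantor tree space of Section 1, where $I={}^{<\omega}2$ is countable and $N={}^\omega2\cup\{\infty\}$. For each of the countably many $\sigma\in I^{<\omega}$, the set $\{\sigma^\frown t:t\in{}^\omega2\}$ is discrete, because $B(\sigma,[\emptyset,t])$ contains only one of its points. The points $\sigma^\frown\infty$ are countably many. So all of $X\setminus I^\omega$ is covered by countably many discrete sets. But the remaining part $I^\omega$ is, by Step 4, homeomorphic to $\omega^\omega$. That space is second countable and has $\mathfrak c$ points, so $dis(X)\ge\mathfrak c$. On the other hand $|X|=\omega\cdot\mathfrak c+\omega^\omega=\mathfrak c$, so $\Delta(X)\le\mathfrak c\le dis(X)$. There is no counterexample yet, and the only reason is that $|I|=\omega$ while $|I^\omega|=\mathfrak c$ has caught up with the number of branches.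

So we want a tree with $\mu$ nodes and more than $\mu$ branches, where $\mu^\omega=\mu$. The binary tree of height $\kappa$ has $2^{<\kappa}$ nodes and $2^\kappa$ branches. We need only raise the height.

**Theorem A.** Let $\kappa$ be an infinite cardinal such that $\mu:=2^{<\kappa}$ satisfies $\mu^\omega=\mu$ (this holds whenever $cf(\kappa)>\omega$). For every cardinal $\lambda$ with $\mu\le\lambda\le2^\kappa$ there is a compact Hausdorff space $X$ with
$$dis(X)=\mu=2^{<\kappa}\qquad\text{and}\qquad\Delta(X)=|X|=\lambda .$$

**Corollary 1.** Let $\kappa=\min\{\tau:2^\tau>\mathfrak c\}$. Then $\omega<\kappa\le\mathfrak c$ and $2^{<\kappa}=\mathfrak c=\mathfrak c^\omega$, and there is a compact Hausdorff space $X$ with $dis(X)=\mathfrak c<2^\kappa=\Delta(X)$. Hence the statement "$dis(X)\ge\Delta(X)$ for every compact $X$" is false in ZFC.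

*Proof from Theorem A.* Since $2^{\mathfrak c}>\mathfrak c$, the cardinal $\kappa$ exists and $\kappa\le\mathfrak c$; since $2^\omega=\mathfrak c$, we have $\kappa>\omega$. For infinite $\tau<\kappa$ we have $\mathfrak c=2^\omega\le2^\tau\le\mathfrak c$, the last inequality by minimality of $\kappa$. So $2^{<\kappa}=\mathfrak c$, and $\mathfrak c^\omega=2^{\omega\cdot\omega}=\mathfrak c$. Apply Theorem A with $\lambda=2^\kappa>\mathfrak c$. $\square$

*The parenthesis in Theorem A.* Let $cf(\kappa)>\omega$; we show $\mu^\omega=\mu$. If the values $2^\tau$ ($\tau<\kappa$) are eventually constant, then $\mu=2^\tau$ for some infinite $\tau$, and $\mu^\omega=2^{\tau\cdot\omega}=\mu$. Otherwise $\kappa$ is a limit cardinal (for $\kappa=\theta^+$ the last value is $2^\theta$), and $\tau\mapsto2^\tau$ is a nondecreasing map from the cardinals below $\kappa$ whose supremum $\mu$ is not attained. Hence $cf(\mu)=cf(\kappa)>\omega$, and each $f:\omega\to\mu$ has its range bounded by $2^\tau$ for some infinite $\tau<\kappa$. There are at most $\kappa$ such $\tau$, and $\kappa\le\mu$ by the next paragraph. So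
$$\mu^\omega\le\sum_{\omega\le\tau<\kappa}(2^\tau)^\omega=\sum_{\omega\le\tau<\kappa}2^\tau\le\kappa\cdot\mu=\mu .$$

*Counting nodes.* For any infinite $\kappa$, $\mu\ge\sup\{\tau^+:\tau<\kappa\}\ge\kappa$. The set ${}^{<\kappa}2$ of $0$–$1$ sequences of length $<\kappa$ has size at most $\kappa\cdot\mu=\mu$. The sequences of successor length alone already number at least $\mu$: for each cardinal $\tau<\kappa$ the ordinal $\tau+1$ is below $\kappa$, and there are at least $2^\tau$ sequences of length $\tau+1$. So both sets have size exactly $\mu$. Under the hypothesis of Theorem A, moreover, $\mu=\mu^\omega\ge2^\omega=\mathfrak c$, so $\mu>\omega$. In particular $\kappa=\omega$ is excluded, in accordance with the computation above.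

## 6. The binary tree of height $\kappa$ with a point at infinity

Let $\kappa,\mu,\lambda$ be as in Theorem A. Fix $R\subseteq{}^\kappa2$ with $|R|=\lambda$, and let $T={}^{<\kappa}2\cup R$, ordered by end-extension. Compared with Section 1 there is one new feature: nodes of limit length below $\kappa$. The topology must make these limits of their initial segments, and so they leave the set of isolated points.

**Step 1: the topology of $T$.** The purpose is to topologize $T$ so that each chain of initial segments looks like an ordinal. Take as base the set $\{\emptyset\}$ (the singleton of the empty sequence) and all sets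
$$(s,t]=\{u\in T:s<u\le t\},\qquad s<t\text{ in }T .$$
These cover $T$, since $u\in(\emptyset,u]$ for $u\ne\emptyset$. For the intersection of $(s,t]$ and $(s',t']$, let $v$ be the longest common initial segment of $t$ and $t'$. It is in $T$: either its length is below $\kappa$, or $v=t=t'\in R$. The common elements are the $u\le v$ with $s<u$ and $s'<u$. If $s<v$ and $s'<v$, then $s,s'$ are comparable and the intersection is $(\max(s,s'),v]$. Otherwise it is empty. Intersections with $\{\emptyset\}$ are trivial. So this is a base. The set $[\emptyset,t]=\{u\in T:u\le t\}=\{\emptyset\}\cup(\emptyset,t]$ (just $\{\emptyset\}$ when $t=\emptyset$) is open.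

For $\kappa=\omega$ and $R={}^\omega2$ this is the topology of Section 1. When $\kappa=\omega_1$, a node $t$ of length $\omega$ has the neighborhoods $(t\restriction n,t]$ and is the limit of the nodes $t\restriction n$.

**Step 2: $T$ is Hausdorff, locally compact, and not compact.** The purpose is to know that the one-point compactification is Hausdorff and adds a non-isolated point. If $t<t'$, then $[\emptyset,t]$ and $(t,t']$ separate $t$ and $t'$. If $t,t'$ are incomparable with longest common initial segment $r$, then $(r,t]$ and $(r,t']$ are disjoint, because a common element $u$ would satisfy $u\le r<u$. So $T$ is Hausdorff. Next, $u\mapsto\mathrm{length}(u)$ is an order isomorphism from $[\emptyset,t]$ onto the ordinal $\mathrm{length}(t)+1$. By the computation in Step 1, the set $(s,u]\cap[\emptyset,t]$ is $(s,v]$, with $v$ the longest common initial segment of $u$ and $t$, if $s<v$, and empty otherwise. So the subspace $[\emptyset,t]$ has as base $\{\emptyset\}$ and the intervals $(s,v]$ with $s<v\le t$, which correspond to the usual base of the order topology of the ordinal. Since $\mathrm{length}(t)+1$ is compact, $[\emptyset,t]$ is compact and open. Finally, $T$ is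 covered by the open sets $[\emptyset,t]$, but $m$ of them contain at most $m$ of the $2^n$ nodes of length $n<\omega$; so $T$ is not compact.

**Step 3: the isolated points.** The purpose is to identify $I$ and check that it is dense. The point $\emptyset$ is isolated, and if $t=s^\frown j$ has successor length, then $(s,t]=\{t\}$. If $t$ has nonzero limit length (this includes $t\in R$), then any $(s,u]\ni t$ contains all $t\restriction\beta$ with $\mathrm{length}(s)<\beta<\mathrm{length}(t)$, so $t$ is not isolated. Let $I$ be the set consisting of $\emptyset$ and the nodes of successor length. Then $|I|=\mu$ by the count in Section 5. The set $I$ is dense in $T$, because $(s,t]$ contains $t\restriction(\mathrm{length}(s)+1)$.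

**Step 4: the compact space $E$.** The purpose is to collect what the planting needs. Let $E=T\cup\{\infty\}$ be the one-point compactification. Since $T$ is not compact, $\infty$ is not isolated. So $I$ is the set of isolated points of $E$ and is dense in $E$. With $N=E\setminus I$,
$$N=R\cup N_0,\qquad N_0=\{\infty\}\cup\{t\in{}^{<\kappa}2:\mathrm{length}(t)\text{ is a nonzero limit}\},\qquad|N_0|\le\mu .\tag{3}$$
For $t\in R$ the set $[\emptyset,t]$ is open in $E$, and
$$[\emptyset,t]\cap R=\{t\},\tag{4}$$
since every other element of $[\emptyset,t]$ has length below $\kappa$.

## 7. Proof of Theorem A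

Let $X$ be the space (1) obtained by planting the space $E$ of Section 6. By Section 4 it is compact Hausdorff.

**Step 1: $\Delta(X)=|X|=\lambda$.** The purpose is to find $\lambda$ points in every open set. Since $|I|=\mu$, $|N|\le\lambda+\mu$ and $\mu^\omega=\mu\le\lambda$, we have
$$|X|\le\mu\cdot(\lambda+\mu)+\mu^\omega=\lambda .$$
A nonempty open set contains some nonempty $B(\sigma,O)$. Then $O\neq\emptyset$, and as $I$ is dense in $E$ there is $i\in O\cap I$. So the open set contains $[\sigma^\frown i]\supseteq\{\sigma^\frown i^\frown t:t\in R\}$, which has $\lambda$ points. Hence $\lambda\le\Delta(X)\le|X|\le\lambda$.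

**Step 2: $dis(X)\le\mu$.** The purpose is to display $\mu$ discrete sets that cover $X$. The set $I^\omega$ is covered by $\mu^\omega=\mu$ singletons; this is where $\mu^\omega=\mu$ does its work. The points $\sigma^\frown e$ with $\sigma\in I^{<\omega}$, $e\in N_0$ are covered by $\mu$ singletons, by (3). For each of the $\mu$ sequences $\sigma\in I^{<\omega}$ the set $D_\sigma=\{\sigma^\frown t:t\in R\}$ is discrete, because (4) gives $B(\sigma,[\emptyset,t])\cap D_\sigma=\{\sigma^\frown t\}$. These sets together cover $X$.

**Step 3: $dis(X)\ge\mu$.** The purpose is to show that fewer sets do not suffice, already for $I^\omega$. By Step 4 of Section 4, $I^\omega$ has the product topology of copies of the discrete set $I$. So Lemma 1 gives $dis(X)\ge dis(I^\omega)\ge|I|=\mu$. $\blacksquare$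

Let us check the result against Proposition 1, for the space of Corollary 1. It is crowded, because $\Delta(X)>1$, and the points of $I^\omega$ have character $\omega$, because if $x\in B(x\restriction m,O)$ then $[x\restriction(m+1)]\subseteq B(x\restriction m,O)$, so the sets $[x\restriction n]$ form a neighborhood base at $x$. So the minimal character is $\omega$. Since $dis(X)<\Delta(X)$, Proposition 1 tells us that the points of uncountable character are dense.

## 8. Bounding $\Delta(X)$ by $dis(X)$: Theorem B and the finite case

In Theorem A the dispersion character goes up to $2^\kappa$, which is at most $2^{dis(X)}$ because $\kappa\le2^{<\kappa}$. It can never go beyond $2^{dis(X)}$.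

**Theorem B.** Let $X$ be a nonempty compact Hausdorff space.

1. If $dis(X)$ is finite, then $X$ has an isolated point, so $\Delta(X)=1$.
2. If $\mu=dis(X)$ is infinite, some nonempty open $U\subseteq X$ has $d(U)\le\mu$. If moreover $\mu$ is uncountable and $cf(\mu)=\omega$, some nonempty open $U$ has $d(U)<\mu$. In particular $dis(X)\ge\min\{d(U):\emptyset\ne U\text{ open}\}$ always.
3. $\Delta(X)\le2^{dis(X)}$. If $\mu=dis(X)$ is uncountable with $cf(\mu)=\omega$, then $\Delta(X)\le2^{<\mu}$.

*Proof of (1).* We show that in a crowded space $X$ every discrete $D$ is nowhere dense. Suppose $\emptyset\ne W\subseteq\overline D$ with $W$ open. Then $W$ meets $D$; pick $p\in W\cap D$ and an open $O\subseteq W$ with $O\cap D=\{p\}$. As $p$ is not isolated, $O\setminus\{p\}$ is a nonempty open subset of $\overline D$ that misses $D$, which is impossible. Finitely many nowhere dense sets do not cover a nonempty space. So if $dis(X)$ is finite, $X$ is not crowded. $\square$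

## 9. Finite covers with prescribed indices

For part (2), let $X$ be nonempty and compact with $\mu=dis(X)$ infinite, and fix a cover $X=\bigcup_{i<\mu}D_i$ by discrete sets. For each $p\in X$ fix $i(p)$ with $p\in D_{i(p)}$ and an open $U(p)\ni p$ with $U(p)\cap D_{i(p)}=\{p\}$.

We are looking for at most $\mu$ points that are dense in some open set. Compactness suggests where to look: a closed set is covered by finitely many sets $U(p_1),\dots,U(p_m)$, and the index tuple $(i(p_1),\dots,i(p_m))$ has only $\mu$ possible values. If the index tuple determined the points, we could collect all points that occur and have only $\mu$ of them. It does not: many point tuples may share one index tuple. The way past this is a dichotomy. Either all the point tuples for a given index tuple pairwise have a point in common, and then the entries of one of them meet all the others; or two of them are disjoint, and then we shall see that a certain intersection of closed sets is empty.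

**Definition.** For closed $V\subseteq X$ and $\vec\imath=(i_1,\dots,i_m)\in\mu^m$ with $m\ge1$, let $\mathcal T(V,\vec\imath)$ be the set of tuples $(p_1,\dots,p_m)$ with $p_j\in D_{i_j}$ for which there are open $U_j\ni p_j$ with $U_j\cap D_{i_j}=\{p_j\}$ and $V\subseteq\bigcup_jU_j$. Put
$$Q_j(V,\vec\imath)=\overline{\{p_j:(p_1,\dots,p_m)\in\mathcal T(V,\vec\imath)\}} .$$
Two tuples are *disjoint* if their sets of entries are disjoint.

Here is an example of these two notions (they make sense for any cover by discrete sets). Let $X=\omega+1$ with $D_0=\{0,1\}$, $D_1=\{n:2\le n<\omega\}$, $D_2=\{\omega\}$. For $V=\{\omega\}$ and $\vec\imath=(0)$, both $(0)$ and $(1)$ are in $\mathcal T(V,\vec\imath)$, with witnesses $X\setminus\{1\}$ and $X\setminus\{0\}$. They are disjoint tuples, $Q_1(V,\vec\imath)=\{0,1\}$, and indeed $V\cap Q_1(V,\vec\imath)=\emptyset$. For $V=X$ and $\vec\imath=(0,1,2)$, every tuple $(a,n,\omega)$ with $a\in\{0,1\}$ and $n\ge2$ is in $\mathcal T(V,\vec\imath)$, with witnesses $\{a\},\{n\},X$. There are infinitely many tuples, but no two are disjoint, because all contain $\omega$.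

**Lemma 2.** If $\mathcal T(V,\vec\imath)$ contains two disjoint tuples $p,p'$, then $V\cap\bigcap_jQ_j(V,\vec\imath)=\emptyset$.

*Proof.* Let $z$ be a point of this intersection, and let $U_1,\dots,U_m$ witness $p\in\mathcal T(V,\vec\imath)$. As $z\in V$, we have $z\in U_j$ for some $j$. Suppose $z\ne p_j$. Then $U_j\setminus\{p_j\}$ is an open neighborhood of $z$, and $z\in Q_j(V,\vec\imath)\subseteq\overline{D_{i_j}}$, so $U_j\setminus\{p_j\}$ meets $D_{i_j}$. This contradicts $U_j\cap D_{i_j}=\{p_j\}$. So $z=p_j$. In the same way $z=p'_{j'}$ for some $j'$, contradicting disjointness. $\square$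

To use the dichotomy we need a family of closed sets that contains every set $Q_j$ we may run into, and a set of points that contains the entries of one tuple whenever there are no disjoint ones.

**Definition.** Let $\mathcal C$ be a family of closed subsets of $X$, $A\subseteq X$ and $J\subseteq\mu$. The pair $(\mathcal C,A)$ is *$J$-closed* if

* (a) $X\in\mathcal C$ and $\mathcal C$ is closed under finite intersections;
* (b) $Q_j(V,\vec\imath)\in\mathcal C$ for all $V\in\mathcal C$, $\vec\imath\in J^m$, $1\le j\le m<\omega$;
* (c) for $V\in\mathcal C$ and $\vec\imath\in J^m$: if $\mathcal T(V,\vec\imath)\neq\emptyset$ contains no two disjoint tuples, then all entries of at least one member of $\mathcal T(V,\vec\imath)$ are in $A$.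

In (c) it follows that *every* member of $\mathcal T(V,\vec\imath)$ has an entry in $A$, because it shares an entry with the member whose entries are all in $A$.

In the example above, with $J=\{2\}$, the pair $(\{X,\{\omega\}\},\{\omega\})$ is $J$-closed. Indeed, for $V=X$ and for $V=\{\omega\}$ and $\vec\imath=(2,\dots,2)$, the only member of $\mathcal T(V,\vec\imath)$ is $(\omega,\dots,\omega)$, and each $Q_j$ is $\{\omega\}$.

**Closing off.** *Let $\nu$ be an infinite cardinal and $|J|,|\mathcal C|,|A|\le\nu$. Then there is a $J$-closed pair $(\mathcal C',A')$ with $\mathcal C\subseteq\mathcal C'$, $A\subseteq A'$ and $|\mathcal C'|,|A'|\le\nu$.* Put $\mathcal C^0=\mathcal C\cup\{X\}$ and $A^0=A$. Given $\mathcal C^k$ and $A^k$ of size at most $\nu$, let $\mathcal C^{k+1}$ consist of all members of $\mathcal C^k$, all intersections of finitely many of them, and all $Q_j(V,\vec\imath)$ with $V\in\mathcal C^k$ and $\vec\imath\in J^m$, $1\le j\le m<\omega$. Let $A^{k+1}$ be $A^k$ together with the entries of one chosen member of $\mathcal T(V,\vec\imath)$, for each $V\in\mathcal C^k$ and $\vec\imath\in J^m$ for which $\mathcal T(V,\vec\imath)$ is nonempty and has no two disjoint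 tuples. There are at most $\nu$ pairs $(V,\vec\imath)$, so the sizes stay at most $\nu$. Put $\mathcal C'=\bigcup_k\mathcal C^k$ and $A'=\bigcup_kA^k$. Each instance of (a), (b) or (c) involves only finitely many members of $\mathcal C'$, hence members of one $\mathcal C^k$, and is taken care of at step $k+1$.

Recall that a family of sets is *centered* if all its finite subfamilies have nonempty intersection. By Zorn's lemma every centered subfamily of $\mathcal C$ extends to a maximal centered subfamily of $\mathcal C$.

**Lemma 3.** If $(\mathcal C,A)$ is $\mu$-closed and $\mathcal F\subseteq\mathcal C$ is a maximal centered subfamily of $\mathcal C$, then $A\cap\bigcap\mathcal F\neq\emptyset$.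

*Proof.* By compactness $K=\bigcap\mathcal F$ is nonempty and compact. Choose $p_1,\dots,p_m\in K$ with $K\subseteq\bigcup_jU(p_j)$. By compactness again, the intersection $V$ of some finitely many members of $\mathcal F$ satisfies $V\subseteq\bigcup_jU(p_j)$. By (a), $V\in\mathcal C$; since $\mathcal F\cup\{V\}$ is centered, maximality gives $V\in\mathcal F$.

Let $\vec\imath=(i(p_1),\dots,i(p_m))$. The sets $U(p_j)$ witness that $(p_1,\dots,p_m)\in\mathcal T(V,\vec\imath)$. Hence $p_j\in Q_j:=Q_j(V,\vec\imath)$, and $Q_j\in\mathcal C$ by (b). The point $p_j$ lies in $Q_j$ and in every member of $\mathcal F$, so $\mathcal F\cup\{Q_j\}$ is centered, and by maximality $Q_j\in\mathcal F$. This holds for every $j$. So $V,Q_1,\dots,Q_m$ all belong to the centered family $\mathcal F$, and $V\cap\bigcap_jQ_j\ne\emptyset$. By Lemma 2, $\mathcal T(V,\vec\imath)$ has no two disjoint tuples. By (c) and the comment after it, the member $(p_1,\dots,p_m)$ has an entry $p_j\in A$. This $p_j$ is also in $K$. $\square$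

## 10. An open set of small density: proof of Theorem B(2)

Lemma 3 says that $A$ cannot be avoided by a maximal centered family. If all open sets had large density, we could shrink open sets away from $A$ step by step, and avoid it after all.

**Step 1: set-up for the two cases.** The purpose is to treat both statements of (2) by one construction. Write $\mu=\bigcup_nJ_n$ with $J_n$ increasing and $|J_n|\le\mu_n$, as follows. In general, let $J_n=\mu$ and $\mu_n=\mu$ for all $n$. If $\mu$ is uncountable with $cf(\mu)=\omega$, let the $\mu_n<\mu$ be infinite cardinals increasing to $\mu$, and let $J_n=\mu_n$. Suppose the conclusion of (2) fails. In the general case, every nonempty open $U$ has $d(U)>\mu$. In the second case, where we suppose that the stronger conclusion fails, every nonempty open $U$ has $d(U)\ge\mu$. In either case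
$$d(U)>\mu_n\quad\text{for every nonempty open }U\text{ and every }n.\tag{5}$$

**Step 2: the construction.** The purpose is to build shrinking open sets $U_n$ and growing pairs $(\mathcal C_n,A_n)$ so that $\overline{U_{n+1}}$ misses $A_n$ and is a member of $\mathcal C_{n+1}$. Put $U_0=X$, and by closing off let $(\mathcal C_0,A_0)$ be $J_0$-closed with both sizes at most $\mu_0$. Suppose $U_n$ is nonempty and open, and $(\mathcal C_n,A_n)$ has both sizes at most $\mu_n$. By (5), $A_n\cap U_n$ is not dense in $U_n$, so the open set $U_n\setminus\overline{A_n\cap U_n}$ is nonempty; it misses $A_n$. By regularity there is a nonempty open $U_{n+1}$ with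
$$\overline{U_{n+1}}\subseteq U_n\setminus A_n .$$
By closing off with $\nu=\mu_{n+1}$, let $(\mathcal C_{n+1},A_{n+1})$ be $J_{n+1}$-closed with $\mathcal C_{n+1}\supseteq\mathcal C_n\cup\{\overline{U_{n+1}}\}$, $A_{n+1}\supseteq A_n$ and both sizes at most $\mu_{n+1}$.

**Step 3: the union is $\mu$-closed.** The purpose is to make Lemma 3 applicable, although in the second case each stage handles only the indices in $J_n$. Let $\mathcal C=\bigcup_n\mathcal C_n$ and $A=\bigcup_nA_n$. Finitely many members of $\mathcal C$ lie in one $\mathcal C_n$, which gives (a). Let $V\in\mathcal C$ and let $\vec\imath\in\mu^m$. A tuple $\vec\imath$ is finite, and the $J_n$ increase to $\mu$, so there is $n$ with $V\in\mathcal C_n$ and $\vec\imath\in J_n^m$. The sets $\mathcal T(V,\vec\imath)$ and $Q_j(V,\vec\imath)$ do not depend on the stage. So (b) and (c) for $(V,\vec\imath)$ follow from the $J_n$-closedness of $(\mathcal C_n,A_n)$ and $\mathcal C_n\subseteq\mathcal C$, $A_n\subseteq A$.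

**Step 4: the contradiction.** The purpose is to produce a maximal centered family whose intersection misses $A$. The sets $\overline{U_n}$, $n\ge1$, are nonempty, decreasing and members of $\mathcal C$, so they form a centered family. Extend it to a maximal centered $\mathcal F\subseteq\mathcal C$. Then $\bigcap\mathcal F\subseteq\bigcap_n\overline{U_{n+1}}$, and $\overline{U_{n+1}}$ misses $A_n$ for each $n$. So $\bigcap\mathcal F$ misses $A$, contradicting Lemma 3.

This proves the two statements of (2); if $\mu$ is uncountable with $cf(\mu)=\omega$, the second contains the first. For the "in particular" clause, an infinite $dis(X)$ is covered by what was just proved. If $dis(X)$ is finite, (1) gives an isolated point $x$, and $d(\{x\})=1\le dis(X)$. $\blacksquare$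

## 11. From density to cardinality: proof of Theorem B(3)

If $dis(X)$ is finite, then $\Delta(X)=1\le2^{dis(X)}$ by (1). Let $\mu=dis(X)$ be infinite.

**Step 1: the weight of $U$.** The purpose is to bound the size of discrete subsets of an open set of small density. By (2) there are an infinite cardinal $\nu$ and a nonempty open $U$ with $d(U)\le\nu$, where $\nu=\mu$ in general, and $\nu=\max(d(U),\omega)<\mu$ if $\mu$ is uncountable with $cf(\mu)=\omega$. Let $S$ be dense in $U$ with $|S|\le\nu$. We claim that the sets $\mathrm{int}_U\,\mathrm{cl}_U(B)$, $B\subseteq S$, form a base of $U$. Let $x\in O$ with $O$ open in $U$. As $U$ is regular, there is an open $W$ with $x\in W\subseteq\mathrm{cl}_UW\subseteq O$. Put $B=S\cap W$. Since $S$ is dense in $U$ and $W$ is open, $\mathrm{cl}_UB=\mathrm{cl}_UW$. So $x\in W\subseteq\mathrm{int}_U\,\mathrm{cl}_U(B)\subseteq O$. There are at most $2^\nu$ sets $B$, so $w(U)\le2^\nu$.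

**Step 2: counting.** The purpose is to bound $|U|$. If $D\subseteq U$ is discrete, choose for each $p\in D$ a basic open set that meets $D$ only in $p$. Different points get different sets, so $|D|\le w(U)\le2^\nu$. Since $U$ is covered by $\mu$ discrete sets,
$$\Delta(X)\le|U|\le\mu\cdot2^\nu .$$
In general $\nu=\mu$, and the right side is $2^\mu$. If $\mu$ is uncountable with $cf(\mu)=\omega$, then $\nu<\mu$ gives $2^\nu\le2^{<\mu}$, and $\mu\le2^{<\mu}$; so the right side is at most $\mu\cdot2^{<\mu}=2^{<\mu}$. $\blacksquare$

## 12. Sharpness in ZFC and the classification under GCH

**Corollary 2.** If $\mu$ is a strong limit cardinal of uncountable cofinality (e.g. $\beth_{\omega_1}$), there is a compact $X$ with $dis(X)=\mu$ and $\Delta(X)=2^\mu=2^{dis(X)}$. So the bound $2^{dis(X)}$ in Theorem B(3) cannot be improved, and ZFC proves that it is attained for some compact spaces. Under CH it is attained already with $dis(X)=\omega_1=\mathfrak c$ and $\Delta(X)=2^{\omega_1}$. If $\mu$ is an uncountable strong limit cardinal of cofinality $\omega$ and $X$ is compact with $dis(X)=\mu$, then $\Delta(X)\le dis(X)$.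

*Proof.* Let $\mu$ be a strong limit, that is, $2^\tau<\mu$ for all $\tau<\mu$. Then $2^{<\mu}\le\mu$, and $2^{<\mu}\ge\mu$ by the count in Section 5, so $2^{<\mu}=\mu$. If $cf(\mu)>\omega$, the parenthesis in Theorem A gives $\mu^\omega=\mu$, and Theorem A with $\kappa=\mu$ and $\lambda=2^\mu$ yields the space. The cardinal $\beth_{\omega_1}$ qualifies: it has cofinality $\omega_1$, and if $\tau<\beth_{\omega_1}$, then $\tau\le\beth_\alpha$ for some $\alpha<\omega_1$, so $2^\tau\le\beth_{\alpha+1}<\beth_{\omega_1}$. Under CH, take $\kappa=\omega_1$ and $\lambda=2^{\omega_1}$ in Theorem A; here $2^{<\omega_1}=\mathfrak c=\omega_1$. If $\mu$ is uncountable with $cf(\mu)=\omega$, Theorem B(3) gives $\Delta(X)\le2^{<\mu}=\mu$. $\square$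

**Corollary 3.** Assume GCH. If $X$ is compact and $dis(X)<\Delta(X)$, then $cf(dis(X))>\omega$ and $\Delta(X)=dis(X)^+$. Conversely, for every cardinal $\mu$ with $cf(\mu)>\omega$ there is a compact $X$ with $dis(X)=\mu$ and $\Delta(X)=\mu^+$.

*Proof.* Under GCH, $2^{<\mu}=\mu$ for every infinite $\mu$: for $\mu=\theta^+$ with $\theta$ infinite the supremum is $2^\theta=\theta^+$; for uncountable limit $\mu$ it is $\sup\{\tau^+:\tau<\mu\}=\mu$; and $2^{<\omega}=\omega$.

Let $\mu=dis(X)<\Delta(X)$. Then $\Delta(X)>1$, so $X$ is crowded and every point has character at least $\omega$. By the Juhász–Szentmiklóssy theorem quoted in Section 2, with $\kappa=\omega$, we get $\mu\ge\mathfrak c>\omega$. (All that we need is $\mu>\omega$, which also follows from the Baire category theorem: in the proof of Theorem B(1) we saw that discrete subsets of a crowded space are nowhere dense, and countably many nowhere dense sets do not cover a nonempty compact space.) If $cf(\mu)=\omega$, Theorem B(3) would give $\Delta(X)\le2^{<\mu}=\mu$, a contradiction. So $cf(\mu)>\omega$. By Theorem B(3) also $\mu<\Delta(X)\le2^\mu=\mu^+$, so $\Delta(X)=\mu^+$.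

Conversely, let $cf(\mu)>\omega$. Then $2^{<\mu}=\mu$, and $\mu^\omega=\mu$ by the parenthesis in Theorem A. Theorem A with $\kappa=\mu$ and $\lambda=2^\mu=\mu^+$ gives a compact $X$ with $dis(X)=\mu$ and $\Delta(X)=\mu^+$. $\blacksquare$
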